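\title{The sphere maximizes the invariant isoperimetric quotient for Fefferman's measure}

\begin{abstract}
Fefferman's measure of the boundary $Z$ of a strongly pseudoconvex domain $\Omega\subset\mathbb C^n$ and the volume of $\Omega$ define an isoperimetric quotient $\mathcal Q(Z)$. Its infimum $\mathcal Q^*(Z)$ over all holomorphic embeddings of $\bar\Omega$ is a biholomorphic invariant. We show that the sphere maximizes $\mathcal Q^*$ for every $n\ge2$. The proof maps $\bar\Omega$ biholomorphically onto domains that fill up the ball, in such a way that both volume and Fefferman's measure converge. We also treat $C^2$ boundaries and a relaxed constant, and we show that the infimum of $\mathcal Q^*$ over all $Z$ is zero.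
\end{abstract}

\section{The question and the results}

Throughout, $n\ge2$, $B_R$ is the ball of radius $R$ about the origin of $\mathbb C^n$, $B=B_1$, and $S=bB$ is the unit sphere. Subscripts on functions denote derivatives.

Let $Z\subset\mathbb C^n$ be a smooth real hypersurface and $\rho$ a defining function: a real function that vanishes on $Z$ and has $d\rho\ne0$ there. At $a\in Z$ the \emph{complex tangent space} is $T^c_a=\{\xi\in\mathbb C^n:\sum_j\rho_{z_j}(a)\xi_j=0\}$, and the \emph{Levi form} is the restriction to $T^c_a$ of $\mathcal L_\rho(\xi)=\sum_{j,k}\rho_{z_j\bar z_k}(a)\xi_j\bar\xi_k$. The hypersurface is \emph{strongly pseudoconvex} if $\rho$ can be chosen so that the Levi form is positive definite at every point; then $\{\rho<0\}$ is the pseudoconvex side. When $Z$ bounds a domain $\Omega$, defining functions are negative in $\Omega$, and $\Omega$ is strongly (weakly) pseudoconvex if the Levi form is positive definite (semidefinite) everywhere on $Z$. Put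
\[
M(\rho)=-\det\begin{pmatrix}0&\rho_{z_j}\\ \rho_{\bar z_k}&\rho_{z_j\bar z_k}\end{pmatrix},\qquad c_n=2^{2n/(n+1)},\qquad p=\frac{2n}{n+1}.
\]
For strongly pseudoconvex $Z$ let $\sigma_Z$ be the positive $(2n-1)$-form on $Z$ determined by
\begin{equation}\label{eq:defsigma}
\sigma_Z\wedge d\rho=c_n\,M(\rho)^{1/(n+1)}\,\omega ,
\end{equation}
where $\omega$ is the euclidean volume form of $\mathbb C^n$. It does not depend on $\rho$ (Lemma~\ref{lem:levi}). \emph{Fefferman's measure} of $Z$ is $\mathcal F(Z)=\int_Z\sigma_Z$.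

Now let $Z$ be the smooth connected boundary of a bounded strongly pseudoconvex domain $\Omega$, and let $\mathcal V(Z)$ be the volume of $\Omega$. The \emph{isoperimetric quotient} of $Z$ is
\[
\mathcal Q(Z)=\frac{\mathcal F(Z)^{(n+1)/n}}{\mathcal V(Z)} .
\]
The exponent $(n+1)/n=2/p$ makes $\mathcal Q$ invariant under biholomorphic maps with constant Jacobian, see \eqref{eq:FV}. To obtain an invariant of all biholomorphic maps, call $H\colon\bar\Omega\to\mathbb C^n$ \emph{admissible} if it is holomorphic in $\Omega$ and diffeomorphic on $\bar\Omega$, that is, injective on $\bar\Omega$ and the restriction of a smooth map whose differential is invertible at each point of $\bar\Omega$. Define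
\[
\mathcal Q^*(Z)=\inf\{\mathcal Q(H(Z)):\ H\text{ admissible on }\bar\Omega\}.
\]
It is known that $\mathcal Q^*(Z)>0$ for every such $Z$; we use this only in the last sentence of Theorem~\ref{thm:ext}. The following question is posed in \cite{BH} for $n=2$, and it makes sense for every $n\ge2$.

\medskip
\noindent\textbf{Question.} Does the sphere maximize $\mathcal Q^*$? That is, does $\mathcal Q^*(Z)\le\mathcal Q^*(S)$ hold for every $Z$ as above?
\medskip

The answer is yes in every dimension.

\begin{theorem}\label{thm:main}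
Let $\Omega\subset\mathbb C^n$, $n\ge 2$, be a bounded strongly pseudoconvex domain with smooth boundary $Z$. For every admissible map $H$ on $\bar B$ and every $\epsilon_0>0$ there is a biholomorphic map $\tilde H$ from a neighborhood of $\bar\Omega$ onto an open subset of $\mathbb C^n$ with
\[
|\mathcal F(\tilde H(Z))-\mathcal F(H(S))|<\epsilon_0,\qquad |\mathcal V(\tilde H(Z))-\mathcal V(H(S))|<\epsilon_0 .
\]
Consequently
\[
\mathcal Q^*(Z)\le\mathcal Q^*(S)\le\mathcal Q(S)=\frac{4\pi n}{\sqrt[n]{(n-1)!}} .
\]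
So the sphere maximizes $\mathcal Q^*$, and so does every $Z=G(S)$ with $G$ admissible on $\bar B$.
\end{theorem}

\begin{theorem}\label{thm:ext}
\begin{itemize}
\item[(a)] Theorem~\ref{thm:main} holds if $\Omega$ is only a bounded domain with $C^2$ boundary $Z$, connected or not, and $M(\rho)\ge0$ on $Z$; in particular it holds if $\Omega$ is weakly pseudoconvex.
\item[(b)] For $\Omega$ as in Theorem~\ref{thm:main}, the relaxed constant
\[
k(Z)=\inf\Bigl\{\Bigl(\int_Z|f|^p\,d\sigma_Z\Bigr)^{2/p}\Big/\int_\Omega|f|^2\,dV:\ f\not\equiv0\text{ holomorphic near }\bar\Omega\Bigr\}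
\]
satisfies $k(Z)\le k(S)$.
\item[(c)] For each $n\ge2$, $\inf_Z\mathcal Q^*(Z)=0$, where $Z$ ranges over the hypersurfaces in the Question. Since $\mathcal Q^*>0$, this infimum is not attained, whereas $\max_Z\mathcal Q^*(Z)=\mathcal Q^*(S)$.
\end{itemize}
\end{theorem}

We make no claim about whether $\mathcal Q^*(S)=\mathcal Q(S)$, which is not needed, nor about which $Z$ give equality.

Why ask about a maximum, and why about $\mathcal Q^*$? The form $\sigma_Z$ weights surface area by a root of the determinant of the Levi form, so it is small where $Z$ is almost Levi-flat. One therefore expects $\mathcal Q$ to be small for smoothed polydiscs, and part (c) confirms this: the sphere is far from minimizing. The sphere does not maximize $\mathcal Q$ either, since already some of its holomorphic images have a larger quotient (Example~\ref{ex:notmax}). Passing to $\mathcal Q^*$ removes these competitors. One then guesses that the answer is yes, for the following reason. By \eqref{eq:FV}, $\mathcal Q(H(Z))$ compares an $L^p$ norm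 of the Jacobian $J_H$ on $Z$ with its $L^2$ norm on $\Omega$. If $J_H$ is concentrated near one boundary point, both norms see $Z$ only at small scale, and at small scale a strongly pseudoconvex hypersurface looks like the quadric $\operatorname{Im}w=|z|^2$, which is the sphere with one point removed. Every value of $\mathcal Q$ available to the sphere should thus be available, in the limit, to $Z$. The difficulty is that a holomorphic map cannot be cut off: the map that magnifies a neighborhood of the chosen point must be holomorphic and injective on all of $\bar\Omega$, and it must carry the rest of $Z$ to a set of small measure.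

Section~\ref{sec:measure} collects the properties of $\sigma_Z$. Section~\ref{sec:model} describes the magnifying maps and works out an example. Section~\ref{sec:fill} proves convergence for domains in a suitable normal position, and Section~\ref{sec:normal} shows that every domain can be brought into this position. The theorems are deduced in Sections~\ref{sec:proofs} and~\ref{sec:poly}.

\section{The measure $\sigma_Z$ and holomorphic maps}\label{sec:measure}

Let $dS$ be euclidean surface measure on $Z$. Since $d\rho/|d\rho|$ is the unit conormal, $dS\wedge d\rho=\pm|d\rho|\,\omega$, and \eqref{eq:defsigma} says that, as a measure,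
\begin{equation}\label{eq:density}
d\sigma_Z=c_n\,M(\rho)^{1/(n+1)}\,\frac{dS}{|d\rho|}.
\end{equation}
This makes sense whenever $Z$ and $\rho$ are $C^2$ and $M(\rho)\ge0$ on $Z$, and we work in this generality from now on. The density is continuous, so $\sigma_Z(Z)<\infty$ for compact $Z$. For a map $H$ we write $H'=(H^\alpha_{z_j})_{\alpha,j}$ and $J_H=\det H'$.

\begin{lemma}\label{lem:chain}
Let $H$ be a $C^2$ diffeomorphism between open subsets of $\mathbb C^n$, let $\tilde\rho$ be a real $C^2$ function on the target, and let $\rho=\tilde\rho\circ H$. At a point $a$ where all derivatives $H_{\bar z_k}$ and $H_{z_j\bar z_k}$ vanish,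
\[
M(\rho)(a)=|J_H(a)|^2M(\tilde\rho)(H(a)),\qquad \mathcal L_\rho(\xi)=\mathcal L_{\tilde\rho}(H'(a)\xi),
\]
and $H'(a)$ maps the complex tangent space of $\rho$ at $a$ onto that of $\tilde\rho$ at $H(a)$.
\end{lemma}

\begin{proof}
Near $a$ we have $\rho_{z_j}=\sum_\alpha\bigl(\tilde\rho_\alpha H^\alpha_{z_j}+\tilde\rho_{\bar\alpha}\overline{H^\alpha_{\bar z_j}}\bigr)$. Apply $\partial_{\bar z_k}$ and discard the terms that contain a factor $H_{\bar z}$, $H_{z\bar z}$ or a conjugate of these. At $a$ this leaves
\[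
\rho_{z_j}=\sum_\alpha\tilde\rho_\alpha H^\alpha_{z_j},\qquad\rho_{z_j\bar z_k}=\sum_{\alpha,\beta}\tilde\rho_{\alpha\bar\beta}H^\alpha_{z_j}\overline{H^\beta_{z_k}},
\]
which gives the last two claims. It also says that the bordered matrix of $\rho$ is $A^*NA$, where $N$ is the bordered matrix of $\tilde\rho$ and $A$ is block diagonal with blocks $1$ and $H'(a)$. Take determinants.
\end{proof}

\begin{lemma}\label{lem:levi}
Let $Z$ be a $C^2$ hypersurface with $C^2$ defining function $\rho$. At $a\in Z$, $M(\rho)$ is the product of $|\partial\rho|^2=\sum_j|\rho_{z_j}|^2$ and the $n-1$ eigenvalues of the Levi form. If $\rho'$ is another $C^2$ defining function, negative on the same side, then $\rho$ and $\rho'$ give the same measure \eqref{eq:density}.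
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:chain} we may rotate by a unitary map so that $\rho_{z_j}(a)=0$ for $j<n$. Then $T^c_a=\{\xi_n=0\}$, and expanding the determinant along the first row and the first column gives $M(\rho)(a)=|\rho_{z_n}|^2\det(\rho_{z_j\bar z_k})_{j,k<n}$.

Near $a$ we have $\rho'=g\rho$ with $g>0$ continuous: in $C^2$ coordinates with $x_1=\rho$, take $g=\int_0^1\rho'_{x_1}(sx_1,x_2,\dots)\,ds$. From $\rho'=g(a)\rho+o(|\zeta-a|)$ we get $d\rho'=g\,d\rho$ on $Z$. Since $g$ need not be $C^2$, we compare the Levi forms by testing on discs instead of differentiating the product. For $\xi\in T^c_a$ and $\varphi(\tau)=a+\tau\xi+\tau^2\eta$, Taylor's formula gives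
\[
\rho(\varphi(\tau))=2\operatorname{Re}\Bigl[\tau^2\Bigl(\sum_j\rho_{z_j}\eta_j+\tfrac12\sum_{j,k}\rho_{z_jz_k}\xi_j\xi_k\Bigr)\Bigr]+\mathcal L_\rho(\xi)|\tau|^2+o(|\tau|^2).
\]
Because $\partial\rho(a)\neq0$, we can choose $\eta$ so that the coefficient of $\tau^2$ vanishes. Then $\rho'\circ\varphi=g(a)\mathcal L_\rho(\xi)|\tau|^2+o(|\tau|^2)$, and comparison with the same expansion for $\rho'$ gives $\mathcal L_{\rho'}(\xi)=g(a)\mathcal L_\rho(\xi)$. By the first part $M(\rho')=g^2g^{n-1}M(\rho)$ on $Z$, so $M^{1/(n+1)}/|d\rho|$ is unchanged.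
\end{proof}

In particular $M(\rho)>0$ on strongly pseudoconvex, $M(\rho)\ge0$ on weakly pseudoconvex hypersurfaces, and the condition $M(\rho)\ge0$ does not depend on $\rho$.

\begin{lemma}[transformation law]\label{lem:T}
Let $Z$ be a $C^2$ hypersurface with $M\ge0$, and let $H$ be a $C^2$ diffeomorphism defined near $Z$ whose derivatives $H_{\bar z_k}$ and $H_{z_j\bar z_k}$ vanish on $Z$. Then $M\ge0$ on $H(Z)$ and
\begin{equation}\label{eq:T}
H^*\sigma_{H(Z)}=|J_H|^p\,\sigma_Z .
\end{equation}
\end{lemma}

\begin{proof}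
Let $\tilde\rho$ define $H(Z)$ and let $\rho=\tilde\rho\circ H$. On $Z$ the differential of $H$ is complex linear, so $H^*\omega=|J_H|^2\omega$. Pull back \eqref{eq:defsigma} for $H(Z)$ and use Lemma~\ref{lem:chain}:
\[
H^*\sigma_{H(Z)}\wedge d\rho=c_n\bigl(|J_H|^{-2}M(\rho)\bigr)^{1/(n+1)}|J_H|^2\,\omega .
\]
Finally $2-\frac2{n+1}=p$.
\end{proof}

The law is local on $Z$. It applies to maps that are holomorphic with $J_H\neq0$ near $Z$. It also applies to admissible maps, because the derivatives of $H$ that contain some $\partial_{\bar z_k}$ vanish in $\Omega$ and hence, by continuity, on $Z$.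

\begin{lemma}\label{lem:inj}
Let $\Psi$ be a $C^1$ map from a neighborhood of a compact set $K\subset\mathbb C^n$ to $\mathbb C^n$ that is injective on $K$ and has invertible differential on $K$. Then $\Psi$ is a diffeomorphism from a neighborhood of $K$ onto an open set, biholomorphic if $\Psi$ is holomorphic.
\end{lemma}

\begin{proof}
The differential is invertible near $K$, so only injectivity is at stake. If it fails on every neighborhood, there are $a_m\ne b_m$ with $\Psi(a_m)=\Psi(b_m)$ and, along a subsequence, $a_m\to a\in K$, $b_m\to b\in K$. Then $\Psi(a)=\Psi(b)$, so $a=b$, which contradicts the inverse function theorem at $a$.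
\end{proof}

Let $H$ be admissible on $\bar\Omega$. By Lemma~\ref{lem:inj} its extension is a diffeomorphism near $\bar\Omega$, so $H(\Omega)$ is a bounded domain with boundary $H(Z)$, strongly pseudoconvex if $\Omega$ is (Lemma~\ref{lem:chain}), and $H^{-1}$ is admissible on $H(\bar\Omega)$. For continuous $\phi$ on $H(\bar\Omega)$, \eqref{eq:T} and the change of variables formula give
\begin{equation}\label{eq:cov}
\int_{H(Z)}\phi\,d\sigma_{H(Z)}=\int_Z(\phi\circ H)|J_H|^p\,d\sigma_Z,\qquad\int_{H(\Omega)}\phi\,dV=\int_\Omega(\phi\circ H)|J_H|^2\,dV,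
\end{equation}
and in particular
\begin{equation}\label{eq:FV}
\mathcal F(H(Z))=\int_Z|J_H|^p\,d\sigma_Z,\qquad\mathcal V(H(Z))=\int_\Omega|J_H|^2\,dV .
\end{equation}
If $J_H=\lambda$ is constant, numerator and denominator of $\mathcal Q$ are both multiplied by $|\lambda|^2$. If $G$ is admissible on $\bar\Omega$, then $H\mapsto H\circ G$ is a bijection from the admissible maps on $G(\bar\Omega)$ to those on $\bar\Omega$, so
\begin{equation}\label{eq:inv}
\mathcal Q^*(G(Z))=\mathcal Q^*(Z).
\end{equation}
Formula \eqref{eq:FV} also explains the name of $k(Z)$: for $H$ biholomorphic near $\bar\Omega$, the choice $f=J_H$ in the quotient defining $k(Z)$ gives $\mathcal Q(H(Z))$, and $k(Z)$ drops the requirement that $f$ be a Jacobian.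

\begin{example}\label{ex:sphere}
For $\rho=|\zeta|^2-1$ we have $M(\rho)=1$ and $|d\rho|=2$ on $S$, so $d\sigma_S=\frac12c_n\,dS$. The area of $S$ is $2\pi^n/(n-1)!$ and the volume of $B$ is $\pi^n/n!$. Since $c_n^{(n+1)/n}=4$,
\[
\mathcal Q(S)=\frac{4\,\bigl(\pi^n/(n-1)!\bigr)^{(n+1)/n}}{\pi^n/n!}=\frac{4\pi n}{\sqrt[n]{(n-1)!}},
\]
which is $8\pi$ for $n=2$.
\end{example}

\begin{example}[the sphere does not maximize $\mathcal Q$]\label{ex:notmax}
Let $n=2$, so $p=\frac43$, and let $H(\zeta)=(\zeta_1,\zeta_2+\frac a3\zeta_2^3)$ with $0<a<1$. If $F$ is holomorphic near a convex set $D\subset\mathbb C$ and $|F'|\le\theta<1$ on $D$, then $|F(\tau)-F(\tau')|\le\theta|\tau-\tau'|$, so $\tau+F(\tau)$ is injective on $D$. Hence $H$ is admissible on $\bar B$, with $J_H=1+a\zeta_2^2$. In the coordinates $\zeta=(\sqrt{1-s}\,e^{i\alpha},\sqrt s\,e^{i\beta})$ one has $dS=\frac12\,ds\,d\alpha\,d\beta$, so the mean of $|\zeta_2|^4$ is $\int_0^1s^2ds=\frac13$ over $S$ and $\frac13\int_0^1r^4\cdot4r^3dr=\frac16$ over $B$. Distinct powers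 of $\zeta_2$ are orthogonal on $S$ and on $B$, and $|J_H|^{4/3}=|1+\frac23a\zeta_2^2+\cdots|^2$. So the mean of $|J_H|^{4/3}$ over $S$ is at least $1+\frac4{27}a^2$, the mean of $|J_H|^2$ over $B$ is $1+\frac16a^2$, and
\[
\frac{\mathcal Q(H(S))}{\mathcal Q(S)}\ge\frac{(1+\frac4{27}a^2)^{3/2}}{1+\frac16a^2}\ge\frac{1+\frac29a^2}{1+\frac16a^2}>1 .
\]
\end{example}

\section{The Siegel model and an example}\label{sec:model}

Write points of $\mathbb C^n$ as $(z,w)\in\mathbb C^{n-1}\times\mathbb C$, $w=u+iv$. The \emph{Siegel domain} and its boundary are $\mathcal U=\{v>|z|^2\}$ and $\Sigma=\{v=|z|^2\}$. They are preserved by the dilations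
\[
D_t(z,w)=(z/\sqrt t,\,w/t),\qquad t>0,\qquad J_{D_t}=t^{-(n+1)/2}.
\]
The \emph{Cayley transform}
\[
\mathcal C(z,w)=\Bigl(\frac{2z}{w+i},\frac{w-i}{w+i}\Bigr)
\]
is a biholomorphic map from $\{w\ne-i\}$ onto $\{\zeta_n\ne1\}$, with inverse $w=i\frac{1+\zeta_n}{1-\zeta_n}$, $z=\frac{i}{1-\zeta_n}(\zeta_1,\dots,\zeta_{n-1})$. From $|w-i|^2=|w+i|^2-4v$ and the triangular form of $\mathcal C'$, whose diagonal entries are $\frac2{w+i}$ ($n-1$ times) and $\frac{2i}{(w+i)^2}$, we get
\begin{equation}\label{eq:cayley}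
|\mathcal C(z,w)|^2=1+\frac{4(|z|^2-v)}{|w+i|^2},\qquad|J_{\mathcal C}|=2^n|w+i|^{-(n+1)} .
\end{equation}
So $\mathcal C$ maps $\mathcal U$ onto $B$ and $\Sigma$ onto $S\setminus\{(0,1)\}$. The maps $\Phi_t=\mathcal C\circ D_t$ are the magnifying maps: as $t\to0$ they spread a region of size $\sqrt t$ in $z$ and $t$ in $w$ over the whole ball.

For a graph $v=h(z,u)$ with $\rho=h-v$, both $|d\rho|$ and the area factor equal $\sqrt{1+|dh|^2}$. Hence
\begin{equation}\label{eq:graph}
d\sigma=c_n\,M(h-v)^{1/(n+1)}\,dA(z)\,du,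
\end{equation}
where $dA$ is Lebesgue measure on $\mathbb C^{n-1}$. Here $\rho_w=\frac12(h_u+i)$, and $M(h-v)$ is a polynomial in the first and second derivatives of $h$. For $h=|z|^2$ the matrix $(\rho_{z_j\bar z_k})$ is diagonal with entries $1,\dots,1,0$, and $M(|z|^2-v)=|\rho_w|^2=\frac14$.

\begin{example}\label{ex:model}
Let $n=2$ and $\Omega=\{v>|z|^2+|z|^4+|w|^2\}$. A point $(z,w)$ lies in $\Omega_t=D_t\Omega$ if and only if $(\sqrt tz,tw)\in\Omega$, so
\[
\Omega_t=\{\rho_t<0\},\qquad\rho_t=|z|^2+t|z|^4+t|w|^2-v .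
\]
As $t\downarrow0$ the domains $\Omega_t$ increase to $\mathcal U$. Thus $\Phi_t(\Omega)=\mathcal C(\Omega_t)$ increases to $B$, and $\int_{\Phi_t(\Omega)}|J_H|^2\to\int_B|J_H|^2$ for every admissible $H$ on $\bar B$, by monotone convergence. For the boundary measure we compute $\partial_z\rho_t=\bar z(1+2t|z|^2)$, $\partial_w\rho_t=t\bar w+\frac i2$, and the complex Hessian is diagonal with entries $1+4t|z|^2$ and $t$. Therefore
\[
M(\rho_t)=t|z|^2(1+2t|z|^2)^2+\bigl|t\bar w+\tfrac i2\bigr|^2(1+4t|z|^2)\longrightarrow\tfrac14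
\]
uniformly on bounded sets: on bounded sets the density of $\sigma_{Z_t}$, $Z_t=bD_t\Omega$, tends to that of $\sigma_\Sigma$. But a bounded part of $Z_t$ comes from a tiny part of $Z$. What happens to the rest? On $Z\cap\{|w|\ge s_0\}$ with $s_0>0$ fixed,
\[
|J_{\Phi_t}|^{4/3}=t^{-2}\cdot2^{8/3}|w/t+i|^{-4}\le2^{8/3}s_0^{-4}\,t^2,
\]
so by \eqref{eq:T} this part of $Z$ is carried to a set of measure $O(t^2)$. The intermediate range $t\ll|w|\ll1$ needs a scale-invariant estimate, given in Section~\ref{sec:fill}.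
\end{example}

Two properties of this $\Omega$ were used. Locally, the terms of its boundary that survive the dilation are exactly $|z|^2$. Globally, $\bar\Omega$ lies in a paraboloid $\{v\ge\kappa|z|^2\}$; this keeps the pole $w=-it$ of $\Phi_t$ away from $\bar\Omega$ and forces points with small $|w|$ to be close to $0$.

\begin{definition}\label{def:normal}
A bounded domain $\Omega$ with $C^2$ boundary $Z\ni0$ is in \emph{normal position} if
\begin{itemize}
\item[(A)] $v\ge\kappa|z|^2$ on $\bar\Omega$, for some $\kappa\in(0,1]$;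
\item[(B)] there is a neighborhood $U=U'\times(-r,r)$ of $0$, with $(z,u)\in U'$ and $|v|<r$, in which $\Omega=\{v>h(z,u)\}$ and $Z=\{v=h(z,u)\}$, where $h\in C^2(U')$, $h(0)=0$, $dh(0)=0$ and $h(z,0)=|z|^2+o(|z|^2)$.
\end{itemize}
\end{definition}

\section{Filling the ball}\label{sec:fill}

\begin{proposition}\label{prop:fill}
Let $\Omega$ be in normal position with $M\ge0$ on $Z$, and let $R_0>1$. Then $\Phi_t=\mathcal C\circ D_t$ is biholomorphic near $\bar\Omega$, $\Phi_t(\bar\Omega)\subset B_{R_0}$ for small $t$, and for every bounded continuous $\phi\ge0$ on $B_{R_0}$,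
\[
\int_{\Phi_t(\Omega)}\phi\,dV\to\int_B\phi\,dV,\qquad\int_{\Phi_t(Z)}\phi\,d\sigma_{\Phi_t(Z)}\to\int_S\phi\,d\sigma_S\qquad(t\to0^+).
\]
\end{proposition}

In general $\Phi_t(\Omega)$ is not contained in $B$, since $\kappa$ may be small; this is why test functions on a larger ball are needed.

\begin{proof}
Put $\Omega_t=D_t\Omega$ and $Z_t=D_tZ$. The set $\{v\ge\kappa|z|^2\}$ is invariant under $D_t$, so on $\bar\Omega_t$
\begin{equation}\label{eq:At}
\kappa|z|^2\le v\le|w|,\qquad|w+i|^2=u^2+(v+1)^2\ge\max(|w|^2,1).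
\end{equation}
In particular $w\ne-i$ near $\bar\Omega_t$, and $\Phi_t$ is biholomorphic near $\bar\Omega$.

\emph{The rescaled boundary.} Let $h_t(z,u)=t^{-1}h(\sqrt tz,tu)$. We claim that $h_t\to|z|^2$ in $C^2$ on compact sets. The second derivatives of $h_t$ in the real coordinates of $z$ are those of $h$ at $(\sqrt tz,tu)$; they tend to their values at $0$, which by (B) are those of $|z|^2$. The mixed $z,u$ derivatives carry a factor $\sqrt t$ and the $uu$ derivative a factor $t$, so they tend to $0$. Convergence of lower order derivatives follows by integrating from $0$, where $h_t$ and $dh_t$ vanish. For $\ell>0$ let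
\[
Q_\ell=\{|z|^2\le\ell/\kappa,\ |u|\le\ell\}\subset\mathbb C^{n-1}\times\mathbb R,\qquad T_\ell=Q_\ell\times[-\ell,\ell].
\]
By \eqref{eq:At}, $\bar\Omega_t\cap\{|w|\le\ell\}\subset T_\ell$. For small $t$ we have $D_t^{-1}T_\ell\subset U$, and then, inside $T_\ell$, $\Omega_t=\{v>h_t\}$ and $Z_t=\{v=h_t\}$.

\emph{Containment.} Fix $\ell$ with $4/(\kappa\ell)<R_0^2-1$, and let $(z,w)\in\bar\Omega_t$. If $|w|\ge\ell$, then \eqref{eq:cayley} and \eqref{eq:At} give $|\mathcal C|^2-1\le4|z|^2/|w|^2\le4/(\kappa\ell)$. If $|w|<\ell$ and $t$ is small, then $v\ge h_t(z,u)$, so $|\mathcal C|^2-1\le4\sup_{Q_\ell}\bigl||z|^2-h_t\bigr|$, which tends to $0$. Hence $\mathcal C(\bar\Omega_t)\subset B_{R_0}$ for small $t$.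

On the open set $W=\mathcal C^{-1}(B_{R_0})$, which contains $\mathcal U\cup\Sigma$ and $\bar\Omega_t$ for small $t$, define the continuous functions $a=(\phi\circ\mathcal C)|J_{\mathcal C}|^2$ and $b=(\phi\circ\mathcal C)|J_{\mathcal C}|^p$. Since $(n+1)p=2n$, there is $C_0$ with
\[
0\le a\le C_0|w+i|^{-2n-2},\qquad0\le b\le C_0|w+i|^{-2n}.
\]
By \eqref{eq:cov}, the integrals in the proposition are $\int_{\Omega_t}a\,dV$ and $\int_{Z_t}b\,d\sigma_{Z_t}$. The claimed limits are $\int_{\mathcal U}a\,dV$ and $\int_\Sigma b\,d\sigma_\Sigma$, by the change of variables formula and the local law \eqref{eq:T} for $\mathcal C$; the omitted point of $S$ is null.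

\emph{Volume.} A fixed point lies in some $T_\ell$, so for small $t$ it belongs to $\Omega_t$ if and only if $v>h_t(z,u)$. Hence the indicator function of $\Omega_t$ tends to that of $\mathcal U$ off the null set $\Sigma$. The integrands are dominated by $C_0|w+i|^{-2n-2}$ on $\{v\ge\kappa|z|^2\}$. The $z$-slice of this set has volume a constant times $v^{n-1}$, and $\int_{\mathbb R}(u^2+(1+v)^2)^{-n-1}du$ is a constant times $(1+v)^{-2n-1}$. So the dominating function has integral at most a constant times $\int_0^\infty v^{n-1}(1+v)^{-2n-1}dv<\infty$, and dominated convergence applies.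

\emph{Boundary measure on $|w|<\ell$.} Fix any $\ell>0$. For small $t$ the set $Z_t\cap\{|w|<\ell\}$ is the graph of $h_t$ over $\{(z,u)\in Q_\ell:|u+ih_t|<\ell\}$, so by \eqref{eq:graph}
\[
\int_{Z_t\cap\{|w|<\ell\}}b\,d\sigma_{Z_t}=c_n\int_{Q_\ell\cap\{|u+ih_t|<\ell\}}b(z,u+ih_t)\,M(h_t-v)^{1/(n+1)}\,dA\,du .
\]
By $C^2$ convergence, $M(h_t-v)\to\frac14$ uniformly on $Q_\ell$. The function $b$ is uniformly continuous on a compact neighborhood in $W$ of the part of $\Sigma$ over $Q_\ell$, so $b(z,u+ih_t)\to b(z,u+i|z|^2)$ uniformly on $Q_\ell$. The indicator functions converge off $\{u^2+|z|^4=\ell^2\}$, which is null because it has at most two points over each $z$. Finally, $\Sigma\cap\{|w|<\ell\}$ lies over $Q_\ell$, since there $|z|^2=v<\ell\le\ell/\kappa$. By bounded convergence the integral tends to $\int_{\Sigma\cap\{|w|<\ell\}}b\,d\sigma_\Sigma$.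

\emph{Boundary measure on $|w|\ge\ell$.} Here $Z_t$ has no limit, and we need a bound uniform in $t$. It comes from the growth estimate
\begin{equation}\label{eq:growth}
\sigma_Z(Z\cap\{|w|<s\})\le C's^n\qquad\text{for all }s>0 .
\end{equation}
To prove it, fix $s_0$ with $T_{s_0}\subset U$. For $s\le s_0$ the set lies in the graph of $h$ over $Q_s$; the density in \eqref{eq:graph} is bounded there, and $Q_s$ has measure a constant times $s^{n-1}\cdot s$. For $s>s_0$ the left side is at most $\sigma_Z(Z)s_0^{-n}s^n$. The point of \eqref{eq:growth} is its invariance under the dilations: $D_t^*\sigma_{Z_t}=t^{-(n+1)p/2}\sigma_Z=t^{-n}\sigma_Z$ by \eqref{eq:T}, so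
\[
\sigma_{Z_t}(Z_t\cap\{|w|<s\})=t^{-n}\sigma_Z(Z\cap\{|w|<ts\})\le C's^n
\]
with the same constant. Since $b\le C_0|w|^{-2n}$ on $Z_t$, summing over the shells $2^j\ell\le|w|<2^{j+1}\ell$ gives
\[
\int_{Z_t\cap\{|w|\ge\ell\}}b\,d\sigma_{Z_t}\le C_0\sum_{j\ge0}(2^j\ell)^{-2n}C'(2^{j+1}\ell)^n\le2^{n+1}C_0C'\ell^{-n}.
\]

Combining the two parts,
\[
\limsup_{t\to0}\Bigl|\int_{Z_t}b\,d\sigma_{Z_t}-\int_\Sigma b\,d\sigma_\Sigma\Bigr|\le2^{n+1}C_0C'\ell^{-n}+\int_{\Sigma\cap\{|w|\ge\ell\}}b\,d\sigma_\Sigma .
\]
The right side tends to $0$ as $\ell\to\infty$, because $\int_\Sigma b\,d\sigma_\Sigma=\int_S\phi\,d\sigma_S<\infty$.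
\end{proof}

\section{Normal position}\label{sec:normal}

\begin{proposition}\label{prop:normal}
Let $\Omega\subset\mathbb C^n$ be a bounded domain with $C^2$ boundary $Z$. There is a biholomorphic map $\Theta$ from a neighborhood of $\bar\Omega$ onto an open set such that $\Theta(\Omega)$ is in normal position.
\end{proposition}

The global condition (A) is the one that cannot be arranged at an arbitrary boundary point by a local computation, so we choose the point with (A) in mind and then repair (B) without losing (A).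

\subsection*{A point of contact with a circumscribed ball}

Let $R=\max_{\bar\Omega}|\zeta|>0$. The maximum is attained at a point of $Z$, which after a unitary map is $(0,R)$. Write $\zeta=(z,R+iw)$. Since $|R+iw|^2=R^2-2Rv+|w|^2$, in the affine coordinates $(z,w)$ we have $0\in Z$ and $v\ge\kappa_0(|z|^2+|w|^2)$ on $\bar\Omega$, with $\kappa_0=1/(2R)$. The function $v|_Z$ has a minimum at $0$, so the tangent space of $Z$ at $0$ is $\{v=0\}$. Near $0$, $Z$ is a graph $v=h(z,u)$ with $h\in C^2$, $h\ge0$, $h(0)=0$, $dh(0)=0$, and $\Omega$ is the upper side, because the lower side contains points with $v<0$.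

Write $h(z,0)=L(z)+\operatorname{Re}q(z)+o(|z|^2)$ with $L$ Hermitian and $q$ a holomorphic quadratic form. From $h(z,0)\ge\kappa_0|z|^2$ we get $L+\operatorname{Re}q\ge\kappa_0|z|^2$, and averaging over $z\mapsto e^{i\theta}z$ kills $\operatorname{Re}q$ and gives $L\ge\kappa_0|z|^2$. So $Z$ is strongly pseudoconvex at the contact point without any hypothesis. A complex linear change of $z$ makes $L(z)=|z|^2$. Then, for some $\kappa\in(0,1]$,
\begin{equation}\label{eq:K}
\bar\Omega\subset K=\{v\ge\kappa(|z|^2+|w|^2)\},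
\end{equation}
a closed ball with center $(0,\frac i{2\kappa})$. On $K$ we have $|w|\ge v\ge\kappa|w|^2$, so $|w|\le1/\kappa$. By Taylor's formula, near $0$,
\begin{equation}\label{eq:taylor}
h(z,u)=|z|^2+\operatorname{Re}q(z)+E,\qquad|E|\le C(|z||u|+u^2)+o(|z|^2+u^2).
\end{equation}

\subsection*{The term $\operatorname{Re}q$}

Condition (A) holds, but (B) fails unless $q=0$. The term $\operatorname{Re}q$ scales like $|z|^2$ and survives the dilation: the limit of $D_t\Omega$ is $\{v>|z|^2+\operatorname{Re}q\}$, which $\mathcal C$ does not map onto $B$. The shear $w'=w-iq(z)$ is an automorphism of $\mathbb C^n$ with $\operatorname{Im}w'=v-\operatorname{Re}q$, and it removes the term. It may, however, destroy (A).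

\begin{example}\label{ex:shear}
Let $n=2$, $z=x+iy$, and $\Omega=\{\rho<0\}$ with $\rho=\sqrt{1+2x^2}-1+\frac1{100}(|z|^2+|w|^2)-v$. The function $\rho$ has positive definite real Hessian, \eqref{eq:K} holds with $\kappa=\frac1{100}$, and $h(z,0)=x^2+\frac1{100}|z|^2+O(|z|^4)$ with $x^2=\frac12|z|^2+\frac12\operatorname{Re}z^2$. So $q=\frac12z^2$, and $w'=i(v-\frac12x^2)$ on the convex slice $\Omega\cap\{y=u=0\}$. This slice contains $(x,v)=(0,1)$, where $w'=i$, and $(4,6)$, where $w'=-2i$. Hence for every $t\in(0,2)$ the sheared domain meets the pole $\{w'=-it\}$ of $\Phi_t$.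
\end{example}

The remedy is to damp the shear away from $0$: we use $w'=w-iP(z,w)g(w)$, where $P$ is a corrected form of $q$ and $g$ is holomorphic with $g(0)=1$ and $g$ small away from $0$. The correction is needed because, even near $0$, $h-\operatorname{Re}q$ may be negative. For instance, with $q=\beta z^2$, $0<\beta<1$, the form $h=(1+\beta)x^2+(1-\beta)y^2+2\lambda xu+\mu u^2$ is positive definite when $\lambda^2<(1+\beta)\mu$, while $h-\operatorname{Re}q=|z|^2+2\lambda xu+\mu u^2$ is indefinite when $\lambda^2>\mu$. A multiple of $w^2$ repairs this and disappears under dilation.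

Let $P(z,w)=q(z)-\Lambda w^2$ with $\Lambda=C^2+C+1$, and choose $C_1\ge1$ with $h\le C_1(|z|^2+u^2)$ near $0$. By \eqref{eq:taylor} and $C|z||u|\le\frac14|z|^2+C^2u^2$, near $0$
\[
h-\operatorname{Re}P(z,u)=|z|^2+\Lambda u^2+E\ge\tfrac34|z|^2+u^2-o(|z|^2+u^2)\ge\tfrac12(|z|^2+u^2)\ge\frac h{2C_1}.
\]
Since $\operatorname{Re}P(z,w)=\operatorname{Re}P(z,u)+\Lambda v^2$, at points of $\bar\Omega$ near $0$, where $v\ge h$,
\[
v-\operatorname{Re}P(z,w)=(v-h)+(h-\operatorname{Re}P(z,u))-\Lambda v^2\ge\frac{v-h}{2C_1}+\frac h{2C_1}-\Lambda v^2=\frac v{2C_1}-\Lambda v^2 .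
\]
So with $c=\frac1{8C_1}\le\frac18$ there is $\delta>0$ such that
\begin{equation}\label{eq:near}
v-\operatorname{Re}P\ge2c\,v\qquad\text{on }\bar\Omega\cap\{|(z,w)|<\delta\}.
\end{equation}
Since $P$ is quadratic, \eqref{eq:K} gives a constant $C_2$ with
\begin{equation}\label{eq:Pv}
|P|\le C_2\,v\qquad\text{on }K .
\end{equation}

\subsection*{The damping factor}

Besides decaying, $g$ must satisfy two conditions in the region where it passes from $1$ to small values. Its argument must be small, since otherwise multiplication by $g$ turns $\operatorname{Im}P$, which \eqref{eq:near} does not control, into real part. And $v|g'|$ must be small, so that by \eqref{eq:Pv} the map stays injective. A small negative power does both. For $\alpha\in(0,1)$ and $\varepsilon>0$ let $g(w)=(1-iw/\varepsilon)^{-\alpha}$, with the principal branch. It is holomorphic on $\{v>-\varepsilon\}$, where $\operatorname{Re}(1-iw/\varepsilon)=1+v/\varepsilon>0$. For $v\ge0$ we have $|1-iw/\varepsilon|=|w+i\varepsilon|/\varepsilon\ge\max(1+v/\varepsilon,|w|/\varepsilon)$,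 and $g'=\frac{i\alpha}\varepsilon(1-iw/\varepsilon)^{-\alpha-1}$. Hence, for $v\ge0$,
\begin{equation}\label{eq:g}
|g|\le\min\bigl(1,(\varepsilon/|w|)^\alpha\bigr),\qquad|\arg g|\le\frac{\alpha\pi}2,\qquad v|g'|\le\alpha\frac{v/\varepsilon}{1+v/\varepsilon}\le\alpha .
\end{equation}
The last two bounds do not depend on $\varepsilon$. So we first fix $\alpha\in(0,1)$ with $\frac{\alpha\pi}2C_2\le c$, which implies $\alpha C_2\le\frac14$, and then fix $\varepsilon$ so small that
\[
2\Lambda\varepsilon^\alpha\kappa^{\alpha-1}\le\tfrac14,\qquad C_2\bigl(\varepsilon/(\kappa\delta^2)\bigr)^\alpha\le\tfrac12 .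
\]
Define $\Psi(z,w)=(z,w')$ with $w'=w-iP(z,w)g(w)$; note $\operatorname{Im}w'=v-\operatorname{Re}(Pg)$.

\emph{$\Psi$ is biholomorphic near $K$.} We have $\partial_w(Pg)=-2\Lambda wg+Pg'$. On $K$, \eqref{eq:g} gives $|2\Lambda wg|\le2\Lambda\varepsilon^\alpha|w|^{1-\alpha}\le2\Lambda\varepsilon^\alpha\kappa^{\alpha-1}\le\frac14$, and \eqref{eq:Pv} and \eqref{eq:g} give $|Pg'|\le\alpha C_2\le\frac14$. So $|\partial_w(Pg)|\le\frac12$ on $K$. The slices of $K$ with $z$ fixed are convex, so $w\mapsto w'$ is injective on each of them as in Example~\ref{ex:notmax}; thus $\Psi$ is injective on $K$. Also $J_\Psi=1-i\partial_w(Pg)\ne0$ on $K$. Lemma~\ref{lem:inj} applies. This is where it matters that $\bar\Omega$ lies in a convex set on which \eqref{eq:Pv} holds; the slices of $\bar\Omega$ itself need not be convex.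

\emph{Condition} (A). We claim $\operatorname{Im}w'\ge cv$ on $\bar\Omega$. Write $g=re^{i\theta}$ with $r\le1$, $|\theta|\le\alpha\pi/2$. If $|(z,w)|<\delta$, then $\operatorname{Re}(Pg)\le r\operatorname{Re}P+r|P||e^{i\theta}-1|\le r\operatorname{Re}P+|P||\theta|$, so by \eqref{eq:near}, \eqref{eq:Pv} and $2c\le1$,
\[
\operatorname{Im}w'\ge(1-r)v+r(v-\operatorname{Re}P)-\tfrac{\alpha\pi}2C_2v\ge2cv-cv=cv .
\]
If $|(z,w)|\ge\delta$, then $|w|\ge v\ge\kappa\delta^2$, so $C_2|g|\le\frac12$ and $\operatorname{Im}w'\ge v(1-C_2|g|)\ge\frac12v\ge cv$. With \eqref{eq:K} we obtain $\operatorname{Im}w'\ge c\kappa|z|^2$ on $\bar\Omega$, which is (A) for $\Psi(\Omega)$, with constant $c\kappa\in(0,1]$.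

\emph{Condition} (B). We have $\Psi(0)=0$ and $d\Psi(0)=\mathrm{Id}$, because $Pg$ vanishes to second order. Since $\Psi$ is a diffeomorphism on a neighborhood of $\bar\Omega$, the domain $\Psi(\Omega)$ has $C^2$ boundary $\Psi(Z)$, tangent at $0$ to $\{\operatorname{Im}w'=0\}$, and in a product neighborhood of $0$ it is $\{\operatorname{Im}w'>h^*(z,\operatorname{Re}w')\}$ with $h^*\in C^2$, $h^*(0)=0$, $dh^*(0)=0$. On $Z$ near $0$ we have $v=h=O(|z|^2+u^2)$, and $Pg=P+o(|z|^2+u^2)$ since $g(0)=1$. By \eqref{eq:taylor},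
\[
\operatorname{Im}w'=h-\operatorname{Re}q+\Lambda(u^2-v^2)+o(|z|^2+u^2)=|z|^2+O(|z||u|+u^2)+o(|z|^2+u^2),
\]
and $\operatorname{Re}w'=u+\operatorname{Im}(Pg)=u+O(|z|^2+u^2)$. If $\operatorname{Re}w'=0$, then $|u|\le C_3(|z|^2+u^2)$, hence $|u|\le2C_3|z|^2$ for small $u$, and $\operatorname{Im}w'=|z|^2+o(|z|^2)$. That is, $h^*(z,0)=|z|^2+o(|z|^2)$.

The composition $\Theta$ of the affine coordinate change with $\Psi$ proves Proposition~\ref{prop:normal}.

\section{Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:ext}(a), (b)}\label{sec:proofs}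

Let $\Omega$ be a bounded domain with $C^2$ boundary $Z$ and $M\ge0$ on $Z$; this includes the domains of Theorem~\ref{thm:main}. Take $\Theta$ from Proposition~\ref{prop:normal}. By Lemma~\ref{lem:T}, $M\ge0$ on $\Theta(Z)$, so Proposition~\ref{prop:fill} applies to $\Theta(\Omega)$. Put $G_t=\Phi_t\circ\Theta$, a biholomorphic map near $\bar\Omega$.

\emph{Theorem~\ref{thm:main} and Theorem~\ref{thm:ext}(a).} Let $H$ be admissible on $\bar B$. Since $G_t(\bar\Omega)$ may leave $\bar B$, we first replace $H$ by a map defined on a larger ball. For $s<1$ let $H_s(\zeta)=H(s\zeta)$. It is holomorphic and injective on $B_{1/s}$, and $J_{H_s}(\zeta)=s^nJ_H(s\zeta)$ is bounded and nonvanishing there. As $s\to1$, $J_{H_s}\to J_H$ uniformly on $\bar B$, so \eqref{eq:FV} allows us to fix $s$ such that $\mathcal F(H_s(S))$ and $\mathcal V(H_s(S))$ differ from $\mathcal F(H(S))$ and $\mathcal V(H(S))$ by less than $\epsilon_0/2$. Let $R_0=1/s$. For small $t$ the map $\tilde H_t=H_s\circ G_t$ is biholomorphic near $\bar\Omega$, and \eqref{eq:FV}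 for the domain $G_t(\Omega)$ together with Proposition~\ref{prop:fill}, for $\phi=|J_{H_s}|^p$ and $\phi=|J_{H_s}|^2$, gives
\[
\mathcal F(\tilde H_t(Z))=\int_{G_t(Z)}|J_{H_s}|^p\,d\sigma_{G_t(Z)}\to\mathcal F(H_s(S)),\qquad\mathcal V(\tilde H_t(Z))=\int_{G_t(\Omega)}|J_{H_s}|^2\,dV\to\mathcal V(H_s(S)).
\]
So $\tilde H=\tilde H_t$ with $t$ small has the required property. These maps are admissible on $\bar\Omega$ and $\mathcal V(H(S))>0$; letting $\epsilon_0\to0$ gives $\mathcal Q^*(Z)\le\mathcal Q(H(S))$. The infimum over $H$ gives $\mathcal Q^*(Z)\le\mathcal Q^*(S)$, and $H=\mathrm{Id}$ gives $\mathcal Q^*(S)\le\mathcal Q(S)$, computed in Example~\ref{ex:sphere}. The statement about $G(S)$ is \eqref{eq:inv}. \hfill$\square$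

\emph{Theorem~\ref{thm:ext}(b).} Let $f\not\equiv0$ be holomorphic near $\bar B$, hence holomorphic and bounded on some $B_{R_0}$, $R_0>1$. For small $t$ the function $f_t=(f\circ G_t)J_{G_t}$ is holomorphic near $\bar\Omega$. By \eqref{eq:cov} and Proposition~\ref{prop:fill},
\[
\int_Z|f_t|^p\,d\sigma_Z=\int_{G_t(Z)}|f|^p\,d\sigma_{G_t(Z)}\to\int_S|f|^p\,d\sigma_S,\qquad\int_\Omega|f_t|^2\,dV=\int_{G_t(\Omega)}|f|^2\,dV\to\int_B|f|^2\,dV>0 .
\]
So $f_t\not\equiv0$ for small $t$, and $k(Z)$ is at most the quotient of $f$ on the ball. Take the infimum over $f$. \hfill$\square$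

\begin{remark}
Boundedness of $\Omega$ provides the contact point and the finiteness of $\sigma_Z(Z)$ in \eqref{eq:growth}. The $C^2$ regularity gives the convergence of $M(h_t-v)$ and the boundedness of the density of $\sigma_Z$. The condition $M\ge0$ serves only to make \eqref{eq:density} a positive measure on all of $Z$; near the contact point it is automatic. Connectedness of $Z$ is not used.
\end{remark}

\section{Domains approaching the polydisc}\label{sec:poly}

We prove Theorem~\ref{thm:ext}(c). On a face $\{|z_1|=1\}$ of the unit polydisc the Levi form of $|z_1|^2-1$ vanishes, so $M=0$. This suggests smoothing the polydisc, but near its edges the smoothed boundary bends sharply and $M$ is large; we must show that the edges contribute little.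

For $m\in\mathbb N$ let
\[
\Omega_m=\{\rho_m<1\},\qquad\rho_m=\sum_{j=1}^n\Bigl(|z_j|^{2m}+\frac1m|z_j|^2\Bigr).
\]
The complex Hessian of $\rho_m$ is diagonal with entries at least $\frac1m$, and $\rho_m$ increases from $0$ to $\infty$ along each ray from the origin, with positive radial derivative. So $\Omega_m$ is strongly pseudoconvex, and its boundary $Z_m$ is a smooth radial graph over $S$, hence connected. The domain $\Omega_m$ lies in the unit polydisc, and $\rho_m\to0$ at each point of the open polydisc, so $\mathcal V(Z_m)\to\pi^n$. It suffices to show $\mathcal F(Z_m)\to0$, for then $\mathcal Q^*(Z_m)\le\mathcal Q(Z_m)\to0$.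

\subsection*{Logarithmic coordinates}

The set $Z_m\cap\{\prod z_j=0\}$ is null, being the radial image of the null set $S\cap\{\prod z_j=0\}$. Elsewhere write $z_j=e^{\zeta_j}$, $\zeta=x+i\theta$. Then
\[
\rho_m=\psi(x)=\sum_j\Bigl(e^{2mx_j}+\frac1me^{2x_j}\Bigr),
\]
and the exponential map carries $\Gamma\times[0,2\pi)^n$ bijectively onto the rest of $Z_m$, where $\Gamma=\{\psi=1\}\subset\mathbb R^n$. The real Hessian of $\psi$ is diagonal and positive definite, all $\psi_{x_j}$ are positive, and $x_j<0$ on $\Gamma$.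

Let $\nu=\nabla\psi/|\nabla\psi|\colon\Gamma\to S^{n-1}$ be the Gauss map. The \emph{Gauss--Kronecker curvature} $\gamma$ is the determinant of $d\nu$. For a tangent vector $\tau$, $d\nu(\tau)$ is the tangential part of $(\operatorname{Hess}\psi)\tau/|\nabla\psi|$, so $\gamma=\det(\operatorname{Hess}\psi|_{T\Gamma})/|\nabla\psi|^{n-1}>0$. In the coordinates $\zeta$ we have $\psi_{\zeta_j}=\frac12\psi_{x_j}$ and $\psi_{\zeta_j\bar\zeta_k}=\frac14\psi_{x_jx_k}$. Taking a factor $\frac12$ out of each of the last $n$ rows and columns, and expanding as in Lemma~\ref{lem:levi} after a rotation of $\mathbb R^n$ that makes $\nu=e_n$, we get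
\[
M(\psi-1)=4^{-n}|\nabla\psi|^2\det(\operatorname{Hess}\psi|_{T\Gamma})=4^{-n}\gamma\,|\nabla\psi|^{n+1}.
\]
Since $c_n4^{-n/(n+1)}=1$, formula \eqref{eq:density} on the tube over $\Gamma$ gives the measure $\gamma^{1/(n+1)}dS\,d\theta$, with $dS$ the surface measure of $\Gamma$. The Jacobian of the exponential map has modulus $e^{|x|_\Sigma}$, where $|x|_\Sigma$ abbreviates $x_1+\dots+x_n$. By \eqref{eq:T},
\[
\mathcal F(Z_m)=(2\pi)^n\int_\Gamma e^{p|x|_\Sigma}\,\gamma^{1/(n+1)}\,dS .
\]

\subsection*{Curvature against area}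

For Borel $E\subset\Gamma$, H\"older's inequality with exponents $n+1$ and $\frac{n+1}n$ gives
\begin{equation}\label{eq:holder}
\int_Ee^{p|x|_\Sigma}\gamma^{1/(n+1)}dS\le\Bigl(\int_E\gamma\,dS\Bigr)^{1/(n+1)}\Bigl(\int_Ee^{2|x|_\Sigma}dS\Bigr)^{n/(n+1)} .
\end{equation}
Both factors are bounded independently of $m$, and we shall split $\Gamma$ so that on each piece one of them is small.

The first factor is controlled by the Gauss image. If $\nu(x)=\nu_0$, then $x$ maximizes $y\mapsto\nu_0\cdot y$ over the convex set $\{\psi\le1\}$, and the maximizer is unique because $\psi$ is strictly convex. So $\nu$ is injective, and $\int_E\gamma\,dS$ is the area of $\nu(E)\subset S^{n-1}$.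

For the second factor, the components of $\nu$ are positive, so $\sum_j\nu_j\ge|\nu|=1$ and $dS\le\sum_j\nu_j\,dS$. The projection $\pi_j$ that omits $x_j$ is injective on $\Gamma$, since $\psi$ increases strictly in $x_j$, and it carries $\nu_j\,dS$ to Lebesgue measure. Using $x_j<0$ and $\int_{-\infty}^0e^{2x}dx=\frac12$,
\begin{equation}\label{eq:proj}
\int_Ee^{2|x|_\Sigma}dS\le\sum_j\int_{\pi_j(E)}\prod_{i\ne j}e^{2x_i}\,dx_i\le n\,2^{-(n-1)} .
\end{equation}

Fix $\eta\in(0,1)$. On $\Gamma$ we have $\sum_je^{2mx_j}\ge1-\frac nm$. If all $x_j\le-\eta$, the left side is at most $ne^{-2m\eta}$, which is impossible for large $m$. So $\Gamma=E_0\cup E_1\cup\dots\cup E_n$, where on $E_0$ (near the edges) at least two coordinates exceed $-\eta$, and on $E_j$ (near a face) only $x_j$ does. For $n=2$, $\Gamma$ is a convex curve hugging the boundary of the third quadrant; $E_0$ is the short arc at the corner, and $E_1,E_2$ are the two long, almost straight arcs.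

On $E_0$ the weighted area is small. Every projection $\pi_j$ retains some coordinate $x_i\in(-\eta,0)$, $i\ne j$, and $\int_{-\eta}^0e^{2x}dx\le\eta$. So the middle term of \eqref{eq:proj} is at most $n(n-1)2^{-(n-2)}\eta$, while the area of $\nu(E_0)$ is at most that of $S^{n-1}$.

On $E_j$ the Gauss image is small. For $i\ne j$ we have $\psi_{x_i}=2me^{2mx_i}+\frac2me^{2x_i}\le2me^{-2m\eta}+\frac2m$. Also $e^{2mx_j}\ge1-\frac nm-(n-1)e^{-2m\eta}\ge\frac12$ for large $m$, so $\psi_{x_j}\ge m$. Thus $\nu_i/\nu_j\le2e^{-2m\eta}+2m^{-2}$, and $\nu(E_j)$ lies in a cap about $e_j$ whose area tends to $0$ as $m\to\infty$. By \eqref{eq:holder} and \eqref{eq:proj} the contribution of $E_j$ tends to $0$.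

Altogether $\limsup_m\mathcal F(Z_m)\le C_n\eta^{n/(n+1)}$ for every $\eta\in(0,1)$, with $C_n$ depending only on $n$. Hence $\mathcal F(Z_m)\to0$ and $\inf_Z\mathcal Q^*(Z)=0$. The infimum is not attained because $\mathcal Q^*>0$, and the maximum is $\mathcal Q^*(S)$ by Theorem~\ref{thm:main}. \hfill$\square$

\begin{thebibliography}{1}
\bibitem{BH} David E. Barrett and Christopher Hammond, \emph{Remarks on variational problems for Fefferman's measure}, arXiv:1109.5882 (2011).
\end{thebibliography}
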